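\title{Graph positivity for random regular bipartite graphs}

\begin{abstract}
Let $m_i$ be the number of $i$-matchings of an $r$-regular bipartite graph on $2n$ vertices, let $\overline m_i$ be the same number for the complete graph on $2n$ vertices, and put $d(i)=\ln(m_i/r^i)-\ln(\overline m_i/(2n-1)^i)$. The graph positivity conjecture asserts that, for fixed $r\ge3$, the fraction of graphs for which all forward differences $\Delta^kd(i)$, $i+k\le n$, are nonnegative tends to one as $n\to\infty$. We prove the conjecture in a stronger form: with high probability every difference $\Delta^kd(i)$, $k\ge2$, is asymptotically equal, uniformly in $(i,k)$, to an explicit positive quantity. The proof expands $m_i$ exactly around its mean in the pairing model, continues the logarithm of the ratio analytically in the variable $i$ past the point $i=n$, and estimates finite differences by contour integrals over lemniscates.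
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Fix an integer $r\ge3$. Split the vertex set $\{1,\dots,2n\}$ into two fixed classes of size $n$, and consider the simple $r$-regular bipartite graphs with these classes. An \emph{$i$-matching} is a set of $i$ pairwise disjoint edges. Let $m_i$ be the number of $i$-matchings of such a graph ($m_0=1$), and let
\[
\overline m_i=\frac{(2n)!}{(2n-2i)!\,i!\,2^i}
\]
be the number of $i$-matchings of the complete graph (not the complete bipartite graph) on the same $2n$ vertices. Define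
\[
d(i)=\ln\frac{m_i}{r^i}-\ln\frac{\overline m_i}{(2n-1)^i}.
\]
The normalizations make the two graphs comparable: give each edge of the regular graph the weight $1/r$ and each edge of the complete graph the weight $1/(2n-1)$. Then the edges at any vertex have total weight one in both graphs, and $d(i)$ is the logarithm of the ratio of the weighted numbers of $i$-matchings. A regular bipartite graph has a perfect matching, by Hall's theorem, so $m_i>0$, and $d(i)$ is defined, exactly for $0\le i\le n$.

Let $\Delta f(i)=f(i+1)-f(i)$, so that $\Delta^kf(i)=\sum_{j=0}^k(-1)^{k-j}\binom kj f(i+j)$. A graph satisfies \emph{graph positivity} if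
\[
\Delta^kd(i)\ge0\qquad\text{for all } k,i\ge0 \text{ with } i+k\le n ,
\]
that is, for all the differences that are defined. The graph positivity conjecture, posed in \cite{Fed}, states that the fraction of graphs satisfying graph positivity tends to one as $n\to\infty$.

The first values are the same for all graphs. We have $d(0)=0$, and $d(1)=\ln n-\ln n=0$ because $m_1=rn$. Two edges of a simple graph meet in at most one vertex, so $m_2=\binom{rn}2-2n\binom r2=\frac12rn(rn-2r+1)$, and
\[
\Delta^2d(0)=d(2)=\ln\frac{(n-2+\frac1r)(2n-1)}{(n-1)(2n-3)}=\ln\Bigl(1+\frac{2n-1-r}{r(n-1)(2n-3)}\Bigr).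
\]
This is positive, since $n\ge r$, but only of size $1/(rn)$. Higher differences are much smaller still, and they depend on the graph; the conjecture asks for about $n^2/2$ such inequalities at once.

\subsection*{Results}
Throughout, $a=r-1\ge2$, $N=rn$, $(x)_s=x(x-1)\cdots(x-s+1)$ and $x^{(s)}=x(x+1)\cdots(x+s-1)$. For $0\le i\le n$ put
\begin{equation}\label{eq:defs}
\mu_i=\frac{r^{2i}(n)_i^2}{i!\,(N)_i},\qquad g(i)=\frac{m_i}{\mu_i},\qquad d_0(i)=\ln\frac{\mu_i}{r^i}-\ln\frac{\overline m_i}{(2n-1)^i},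
\end{equation}
so that $d(i)=d_0(i)+\ln g(i)$. The number $\mu_i$ is the mean of $m_i$ in the pairing model of Section~\ref{sec:main}; thus $d_0$ is what one obtains from $d$ on replacing $m_i$ by that mean. In both theorems the graph is chosen uniformly at random among the labeled simple $r$-regular bipartite graphs with the given classes.

\begin{theorem}\label{thm:pos}
For each fixed $r\ge3$, the probability of graph positivity tends to $1$ as $n\to\infty$.
\end{theorem}

\begin{theorem}\label{thm:sharp}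
There is $c=c(r)>0$ such that for every $\varepsilon>0$ there is $K'$ with the following property: for all large $n$, with probability at least $1-\varepsilon$,
\[
|\Delta^kd(i)-\Delta^kd_0(i)|\le K'n^{-c}\,\Delta^kd_0(i)\qquad\text{for all }k,i\ge0,\ i+k\le n .
\]
Moreover $\Delta^kd_0(i)>0$ for $k\ge2$; $\Delta d_0(0)=0<\Delta d_0(i)$ for $i\ge1$; and $d_0(0)=d_0(1)=0<d_0(i)$ for $i\ge2$. Hence, with probability tending to one, $\Delta^kd(i)>0$ except for the identically vanishing $d(0)=d(1)=\Delta d(0)=0$.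
\end{theorem}

\subsection*{The idea}
The deterministic part is explicit:
\[
\Delta d_0(i)=\ln\frac{n-i}{n-i-\frac12}+\ln\frac{r(n-\frac12)}{N-i},
\]
and an integral representation shows that all its differences are positive (Lemma~\ref{lem:main}). This is the reason to expect the conjecture. The difficulty is that these differences are tiny, of order $n^{1-k}$ for fixed $k$ and exponentially small for $k$ near $n/2$ (Remark~\ref{rem:size}), whereas an error $\eta$ in the values of $\ln g$ may become an error $2^k\eta$ in $\Delta^k\ln g$. Approximating each value $g(i)$ separately is therefore hopeless.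

What makes high differences small is analyticity. If $\Phi$ is analytic and bounded by $K$ up to distance $Rn$ from $i$, Cauchy's estimate suggests $|\Delta^k\Phi(i)|\lesssim K\,k!\,(Rn)^{-k}$. As a function of a complex variable $z$ in place of $i$, $\Delta d_0$ is singular at $n-\frac12$, $n$ and $N$. The singularities near $n$ contribute about $(k-1)!\,(n-i)^{-k}$ to $\Delta^kd_0(i)$, and the one at $N$ contributes about $(k-2)!\,N^{1-k}$. Suppose that $\ln g$ extends to a bounded analytic function on a region reaching \emph{past} $n$, to $(1+\delta)n$. Then its differences lose against the first contribution by a factor like $(1+\delta)^{-k}$, which suffices for large $k$, and against the second by a factor like $C^k/n$, which suffices for small $k$.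

The extension comes from an exact formula (Section~\ref{sec:exact}),
\[
g(i)=\sum_{s}y_s\frac{(i)_s}{(N-i)_s},
\]
whose random coefficients $y_s$ do not depend on $i$. It resembles a power series in $w=i/(N-i)$, and $w$ runs over $[0,1/a]$ as $i$ runs over $[0,n]$. For fixed $s$ the coefficients are governed by short cycles and converge to those of a random power series that converges and has no zeros for $|w|<a^{-1/2}$ (Section~\ref{sec:cycles}). The inequality $1/a<a^{-1/2}$ is the room needed to pass the point $z=n$, and it is the main use of $r\ge3$. The terms with large $s$, up to $s=n$, are controlled by exact second moments (Section~\ref{sec:second}). The region of analyticity has to be adapted to $(i,k)$; the right choice is a lemniscate (Section~\ref{sec:lemn}). Section~\ref{sec:end} assembles the proof.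

The letter $C$ denotes constants depending only on $r$, possibly different at each occurrence.

\section{The pairing model and the main term}\label{sec:main}

Partition $[N]=\{1,\dots,N\}$ into $n$ \emph{blocks} of size $r$. Take two copies, the left and the right \emph{half-edges}; the blocks are the left and right vertices. A uniformly random permutation $\pi$ in the symmetric group $\mathfrak S_N$ joins the left half-edge $x$ to the right half-edge $\pi(x)$. The result is an $r$-regular bipartite multigraph with $N$ edges, and $m_i$ counts its sets of $i$ pairwise disjoint edges. We write $\mathbb P$ and $\mathbb E$ for probability and expectation over $\pi$, and $\mathcal S$ for the event that there are no parallel edges. A simple graph arises from exactly $(r!)^{2n}$ permutations, one for each way of matching the $r$ half-edges at every vertex with its $r$ edges. So the uniform simple graph is this model conditioned on $\mathcal S$.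

Any $e$ prescribed disjoint pairs (left half-edge, right half-edge) are all joined with probability $1/(N)_e$. An $i$-matching is described by $i$ left vertices, $i$ right vertices, a bijection between them and a half-edge at each, so $\mathbb E\,m_i=\binom ni^2i!\,r^{2i}/(N)_i=\mu_i$.

\begin{lemma}\label{lem:main}
We have $d_0(0)=\Delta d_0(0)=0$. For $k\ge2$, $i\ge0$, $i+k\le n$,
\begin{equation}\label{eq:int}
\Delta^kd_0(i)=\int_0^\infty e^{-t(n-i)}(e^t-1)^{k-1}(e^{t/2}-1)\frac{dt}t+\int_0^\infty e^{-t(N-i)}(e^t-1)^{k-1}\frac{dt}t ,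
\end{equation}
and the two integrals are respectively at least
\begin{equation}\label{eq:lower}
\Lambda_1=\frac{(k-1)!}{2\,(n-i)_k},\qquad \Lambda_2=\frac{(k-2)!}{N^{k-1}}.
\end{equation}
Consequently $\Delta^kd_0(i)>0$ for $k\ge2$, $\Delta d_0(i)>0$ for $i\ge1$, $d_0(1)=0$, and $d_0(i)>0$ for $i\ge2$.
\end{lemma}

\begin{proof}
From $\frac{\mu_{i+1}}{\mu_i}=\frac{r^2(n-i)^2}{(i+1)(N-i)}$ and $\frac{\overline m_{i+1}}{\overline m_i}=\frac{(n-i)(2n-2i-1)}{i+1}$ we get, for $0\le i<n$,
\begin{equation}\label{eq:first}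
\Delta d_0(i)=\ln\frac{r(n-i)(2n-1)}{(N-i)(2n-2i-1)}=\ln\frac{n-i}{n-i-\frac12}+\ln\frac{r(n-\frac12)}{N-i},
\end{equation}
which vanishes at $i=0$. For $x,y>0$ we have $\ln\frac yx=\int_x^y\!\int_0^\infty e^{-tu}\,dt\,du=\int_0^\infty(e^{-tx}-e^{-ty})\frac{dt}t$. Hence the first logarithm in \eqref{eq:first} is $\int_0^\infty e^{-t(n-i)}(e^{t/2}-1)\frac{dt}t$ and the second is $\int_0^\infty(e^{-t(N-i)}-e^{-tr(n-1/2)})\frac{dt}t$. The operator $\Delta$ multiplies $e^{ti}$ by $e^t-1$ and kills terms independent of $i$; applying it $k-1\ge1$ times gives \eqref{eq:int}. For integers $M>j\ge0$ the substitution $x=e^{-t}$ gives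
\begin{equation}\label{eq:beta}
\int_0^\infty e^{-tM}(e^t-1)^j\,dt=\int_0^1x^{M-j-1}(1-x)^j\,dx=\frac{j!}{(M)_{j+1}} .
\end{equation}
In the first integral of \eqref{eq:int} use $(e^{t/2}-1)/t\ge\frac12$ and $(M,j)=(n-i,k-1)$; in the second use $1/t\ge1/(e^t-1)$, $(M,j)=(N-i,k-2)$ and $(N-i)_{k-1}\le N^{k-1}$. This proves \eqref{eq:lower}. The remaining signs follow from $\Delta d_0(i)=\sum_{j<i}\Delta^2d_0(j)$ and $d_0(i)=\sum_{j<i}\Delta d_0(j)$.
\end{proof}

\begin{remark}\label{rem:size}
The differences really are small. Using $(e^{t/2}-1)/t\le\frac12e^t$ and $1/t\le e^t/(e^t-1)$ in \eqref{eq:int}, and then \eqref{eq:beta}, we get for $2\le k<n$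
\[
\Delta^kd_0(0)\le\frac1{2k\binom{n-1}k}+\frac1{(k-1)\binom{N-1}{k-1}} ,
\]
which is $O(n^{1-k})$ for fixed $k$ and exponentially small for $k=\lfloor n/2\rfloor$.
\end{remark}

\begin{example}[main term against noise for $k=2$]\label{ex:two}
Let $X_2$ be the number of pairs of parallel edges. Such a pair shares both of its vertices, so in the pairing model $m_2=\binom N2-2n\binom r2+X_2$, and taking means,
\[
g(2)=1+\frac{X_2-\mathbb EX_2}{\mu_2},\qquad \mathbb EX_2=\frac{2n^2\binom r2^2}{N(N-1)}\to\frac{a^2}2,\qquad\mu_2\sim\frac{N^2}2 .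
\]
Since $g(0)=g(1)=1$, on $\mathcal S$ we have $\Delta^2\ln g(0)=\ln g(2)\sim-a^2/N^2$, while \eqref{eq:first} gives $\Delta^2d_0(0)=\Delta d_0(1)=1/N+O(n^{-2})$. The correction is a centered cycle count multiplied by a quantity of order $(i/N)^2$ at $i=2$, and it loses to the main term by a factor of order $1/n$. The next section shows that all of $g$ has this shape.
\end{example}

\section{An exact expansion of the matching numbers}\label{sec:exact}

The number $m_i$ is a matrix coefficient of $\pi$ in the permutation representation of $\mathfrak S_N$ on $i$-subsets of $[N]$. Decomposing this representation splits $m_i$ into pieces whose second moments can be computed exactly. The useful point is that the pieces for different $i$ are explicit multiples of each other.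

Let $W_i$ be the real inner product space with orthonormal basis $e_A$, $A\subset[N]$, $|A|=i$, with $W_{-1}=0$, and let $\pi e_A=e_{\pi(A)}$. Define the up and down operators
\[
Ue_A=\sum_{x\notin A}e_{A\cup\{x\}},\qquad De_A=\sum_{x\in A}e_{A\setminus\{x\}} .
\]
They are adjoint to each other and commute with $\mathfrak S_N$. Both $DUe_A$ and $UDe_A$ contain once each set obtained from $A$ by exchanging one element, and they contain $e_A$ with multiplicities $N-i$ and $i$. So $DU-UD=N-2i$ on $W_i$. Moving $D$ past $j$ factors $U$ and summing $\sum_{l<j}(N-2i-2l)$ gives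
\begin{equation}\label{eq:comm}
DU^j=U^jD+j(N-2i-j+1)\,U^{j-1}\qquad\text{on }W_i .
\end{equation}
Let $H_s$ be the kernel of $D$ on $W_s$.

\begin{lemma}\label{lem:sl2}
Let $0\le s\le i\le N/2$.
\begin{enumerate}
\item[(a)] $\dim H_s=\binom Ns-\binom N{s-1}>0$.
\item[(b)] $\langle U^j\psi,U^j\psi'\rangle=j!\,(N-2s)_j\langle\psi,\psi'\rangle$ for $\psi,\psi'\in H_s$.
\item[(c)] $W_i=\bigoplus_{s\le i}U^{i-s}H_s$ is an orthogonal sum, and $U^{i-s}$ is injective on $H_s$.
\item[(d)] The complexification of $H_s$ is an irreducible representation of $\mathfrak S_N$.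
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On $W_{s-1}$ the operator $DU=UD+(N-2s+2)$ is positive definite, hence invertible, so $D\colon W_s\to W_{s-1}$ is onto.

(b) By \eqref{eq:comm}, $DU^j\psi=j(N-2s-j+1)U^{j-1}\psi$ for $\psi\in H_s$. So $\langle U^j\psi,U^j\psi'\rangle=\langle DU^j\psi,U^{j-1}\psi'\rangle=j(N-2s-j+1)\langle U^{j-1}\psi,U^{j-1}\psi'\rangle$; iterate.

(c) Injectivity follows from (b), as $N-2s\ge i-s$. For $s<s'\le i$, $\psi\in H_s$, $\psi'\in H_{s'}$, the product $\langle U^{i-s}\psi,U^{i-s'}\psi'\rangle=\langle D^{i-s'}U^{i-s}\psi,\psi'\rangle$ is a multiple of $\langle U^{s'-s}\psi,\psi'\rangle=\langle U^{s'-s-1}\psi,D\psi'\rangle=0$. The dimensions in (a) add up to $\binom Ni=\dim W_i$.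

(d) Recall that if a complex representation of a finite group contains the irreducible representations with multiplicities $n_1,n_2,\dots$, then the algebra of operators commuting with the group has dimension $\sum n_j^2$ (Schur's lemma). A matrix indexed by $s$-sets commutes with $\mathfrak S_N$ exactly when its entry at $(A,B)$ is constant on the orbits of pairs, and the orbits are indexed by $|A\cap B|\in\{0,\dots,s\}$. So $\sum n_j^2=s+1$ for $W_s$. By (a) and (c), $W_s$ is a sum of $s+1$ nonzero invariant subspaces, so $\sum n_j\ge s+1$, with equality only if every one of them is irreducible. Since $\sum n_j\le\sum n_j^2$, equality holds.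
\end{proof}

Call $A\subset[N]$ a \emph{transversal} if it meets each block at most once, and let $\varphi_i\in W_i$ be the sum of $e_A$ over the $\binom nir^i$ transversals of size $i$. Let $\psi_s$ be the orthogonal projection of $\varphi_s$ on $H_s$ and
\[
Y_s=\langle\psi_s,\pi\psi_s\rangle,\qquad \kappa_s=\frac{r^{2s}(n)_s^2}{(N)_{2s}},\qquad y_s=\frac{Y_s}{\kappa_s}\qquad(0\le s\le n).
\]
These are real, $Y_0=y_0=1$, and $\kappa_s\to1$ as $n\to\infty$ for fixed $s$.

\begin{proposition}\label{prop:exact}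
For $0\le i\le n$,
\begin{align}
m_i&=\sum_{s=0}^iY_s\,f^{(s)}_{i-s},\qquad f^{(s)}_j=\frac{r^{2j}(n-s)_j^2}{j!\,(N-2s)_j},\label{eq:m}\\
g(i)&=\sum_{s=0}^ny_s\frac{(i)_s}{(N-i)_s}.\label{eq:g}
\end{align}
\end{proposition}

\begin{proof}
A set of $i$ edges is given by its set $A$ of left half-edges, and it is a matching exactly when $A$ and $\pi(A)$ are transversals. So $m_i=\langle\varphi_i,\pi\varphi_i\rangle$. A transversal of size $i-1$ lies in $r(n-i+1)$ transversals of size $i$, and subsets of transversals are transversals, so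
\begin{equation}\label{eq:Dphi}
D\varphi_i=r(n-i+1)\varphi_{i-1}.
\end{equation}
As $i\le n\le N/2$, we can write $\varphi_i=\sum_{s\le i}U^{i-s}\chi_{i,s}$ with unique $\chi_{i,s}\in H_s$, and $\chi_{s,s}=\psi_s$. Apply $D$, use \eqref{eq:comm} and compare components: $(i-s)(N-s-i+1)\chi_{i,s}=r(n-i+1)\chi_{i-1,s}$ for $s<i$. Hence
\[
\chi_{i,s}=\frac{r^{i-s}(n-s)_{i-s}}{(i-s)!\,(N-2s)_{i-s}}\,\psi_s .
\]
Since $\pi$ commutes with $U$ and preserves each $H_s$, Lemma~\ref{lem:sl2}(b),(c) give $m_i=\sum_s(i-s)!\,(N-2s)_{i-s}\langle\chi_{i,s},\pi\chi_{i,s}\rangle$, which is \eqref{eq:m}. Finally $(n)_i=(n)_s(n-s)_{i-s}$ and $(N)_{2s}(N-2s)_{i-s}=(N)_{i+s}=(N)_i(N-i)_s$, so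
\[
\frac{f^{(s)}_{i-s}}{\mu_i}=\frac{(i)_s}{r^{2s}(n)_s^2}\cdot\frac{(N)_i}{(N-2s)_{i-s}}=\frac1{\kappa_s}\cdot\frac{(i)_s}{(N-i)_s}.
\]
The terms of \eqref{eq:g} with $s>i$ vanish because $(i)_s=0$.
\end{proof}

The term $s=0$ of \eqref{eq:m} is $f^{(0)}_i=\mu_i$. From $m_1=N=\mu_1$ we get $Y_1=0$, and then $Y_2=m_2-\mu_2=X_2-\mathbb EX_2$, as in Example~\ref{ex:two}.

Recall that $\tau\sim\mathrm{Beta}(\alpha,\beta)$, for positive integers $\alpha,\beta$, has density $\frac{(\alpha+\beta-1)!}{(\alpha-1)!\,(\beta-1)!}\tau^{\alpha-1}(1-\tau)^{\beta-1}$ on $[0,1]$ and $j$-th moment $\alpha^{(j)}/(\alpha+\beta)^{(j)}$.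

\begin{proposition}\label{prop:norm}
For $0\le s\le n$ and $\tau\sim\mathrm{Beta}(n-s+1,\,an-s+1)$,
\[
\mathbb E\,Y_s^2=\frac{\|\psi_s\|^4}{\dim H_s},\qquad\|\psi_s\|^2=\binom nsr^s\,\mathbb E_\tau(1-r\tau)^s .
\]
\end{proposition}

\begin{proof}
Schur orthogonality states that for an irreducible unitary representation $V$ of a finite group, the average of $|\langle u,\pi u'\rangle|^2$ over the group is $\|u\|^2\|u'\|^2/\dim V$. With Lemma~\ref{lem:sl2}(d) this is the first formula.

For the second we need the projection on $H_s$ explicitly. Let $\Pi=\sum_{j=0}^s\alpha_jU^jD^j$ on $W_s$, with $\alpha_j=(-1)^j/\bigl(j!\,(N-2s+2)^{(j)}\bigr)$. By \eqref{eq:comm} on $W_{s-j}$, $DU^jD^j=U^jD^{j+1}+j(N-2s+j+1)U^{j-1}D^j$. So the coefficient of $U^jD^{j+1}$ in $D\Pi$ is $\alpha_j+(j+1)(N-2s+j+2)\alpha_{j+1}=0$ for $j<s$, and $D^{s+1}=0$ on $W_s$. Thus $\Pi$ maps into $H_s$; it is self-adjoint and is the identity on $H_s$, so it is the orthogonal projection. By \eqref{eq:Dphi}, $D^j\varphi_s=r^j(n-s+1)^{(j)}\varphi_{s-j}$.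 With $\|\varphi_{s-j}\|^2=\binom n{s-j}r^{s-j}$ and $(n-s+1)^{(j)}\binom n{s-j}=\binom ns(s)_j$,
\[
\|\psi_s\|^2=\langle\Pi\varphi_s,\varphi_s\rangle=\sum_j\alpha_j\|D^j\varphi_s\|^2=\binom nsr^s\sum_j\binom sj(-r)^j\frac{(n-s+1)^{(j)}}{(N-2s+2)^{(j)}} .
\]
The last fraction is the $j$-th moment of $\tau$, since the parameters add up to $N-2s+2$.
\end{proof}

\section{Uniform decay of the coefficients}\label{sec:second}

We shall put complex $z$ with $|z|$ slightly larger than $n$ in place of $i$ in \eqref{eq:g}, so we need $y_s(z)_s/(N-z)_s$ to be small for large $s$. We first treat $z=n$, where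
\[
t_s=\frac{(n)_s}{(an)_s},
\]
obtain exponential decay there, and then spend half of the exponent on moving $z$ past $n$. For fixed $s$ we have $t_s\to a^{-s}$, and Section~\ref{sec:cycles} will show that cycles of even length $s$, whose number has variance about $a^s/s$, enter $y_s$; so one expects decay like $a^{-s/2}$. The work lies in the range where $s$ is comparable to $n$. Put
\[
\gamma=\tfrac12\bigl(\ln a-1+\tfrac1a\bigr).
\]
Then $\gamma>0$, because $\ln x<x-1$ at $x=1/a\ne1$; for $r=2$ it would vanish.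

\begin{lemma}\label{lem:Q}
Let $Q_s=(\mathbb Ey_s^2)^{1/2}$. Then $Q_st_s\le Cs^{1/4}e^{-\gamma s}$ for $1\le s\le n$.
\end{lemma}

\begin{proof}
\emph{Step 1: reduction to an integral.} Substitute $y=1-r\tau$, so $\tau=\frac{1-y}r$ and $1-\tau=\frac ar(1+\frac ya)$, in the Beta integral:
\[
\mathbb E_\tau(1-r\tau)^s=\frac{(N-2s+1)!}{(n-s)!\,(an-s)!}\,r^{2s-N-1}a^{an-s}I_s,\qquad I_s=\int_{-a}^1(1-y)^{n-s}\bigl(1+\tfrac ya\bigr)^{an-s}y^s\,dy .
\]
By Proposition~\ref{prop:norm}, $Q_st_s=\|\psi_s\|^2t_s/(\kappa_s\sqrt{\dim H_s})$, and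
\[
\frac{t_s}{\kappa_s}=\frac{(N)_{2s}}{r^{2s}(n)_s(an)_s}=r^{-2s}\binom Nn\frac{(n-s)!\,(an-s)!}{(N-2s)!}.
\]
Therefore
\[
Q_st_s=\Bigl[\binom Nn\frac{a^{an}}{r^N}\Bigr]\frac{N-2s+1}r\Bigl(\frac ra\Bigr)^s\binom ns\frac{I_s}{\sqrt{\dim H_s}} .
\]
Stirling's bounds $\sqrt{2\pi}\,j^{j+1/2}e^{-j}\le j!\le e\,j^{j+1/2}e^{-j}$ give, for $1\le j<M$ and $x=j/M$,
\begin{equation}\label{eq:stirling}
\frac{\sqrt{2\pi}}{e^2}\sqrt{\frac M{j(M-j)}}\le\binom Mjx^j(1-x)^{M-j}\le\frac e{2\pi}\sqrt{\frac M{j(M-j)}} .
\end{equation}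
The bracket is the middle expression for $(M,j)=(N,n)$, so it is at most $Cn^{-1/2}$. Also $(N-2s+1)/r\le n$, and $\dim H_s=\binom Ns\frac{N-2s+1}{N-s+1}\ge\frac12\binom Ns$ because $3s\le N$. Hence
\begin{equation}\label{eq:Qt}
Q_st_s\le C\sqrt n\,\Bigl(\frac ra\Bigr)^s\binom ns\binom Ns^{-1/2}|I_s| .
\end{equation}

\emph{Step 2: Laplace bound.} We have $|I_s|\le\int_{-a}^1e^{h(y)}dy$ with $h(y)=s\ln|y|+(n-s)\ln(1-y)+(an-s)\ln(1+\frac ya)$. On $(-a,0)$ and on $(0,1)$,
\[
h''(y)=-\frac s{y^2}-\frac{n-s}{(1-y)^2}-\frac{an-s}{(a+y)^2}\le-\frac{(a-1)n}{(a+1)^2},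
\]
which is strict concavity since $a>1$. Further,
\[
y(1-y)(a+y)h'(y)=s(1-y)(a+y)-(n-s)y(a+y)+(an-s)y(1-y)=as-(N-s)y^2 ,
\]
the linear terms cancelling. Let $\eta=\sqrt{as/(N-s)}\in(0,1]$; we have $\eta=1$ only for $s=n$. The point $-\eta$ is the critical point in $(-a,0)$. For $s<n$ the point $\eta$ is the critical point in $(0,1)$; for $s=n$ the middle term of $h$ is absent, $h$ is smooth up to $1=\eta$ and $h'(1)>0$. In all cases Taylor's formula gives $h(y)\le h(\pm\eta)-\frac{(a-1)n}{2(a+1)^2}(y\mp\eta)^2$ on the respective interval, so $|I_s|\le Cn^{-1/2}(e^{h(\eta)}+e^{h(-\eta)})$.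

\emph{Step 3: the exponent.} Let $\sigma=s/n$. We use $\binom ns\sigma^s(1-\sigma)^{n-s}\le1$ and, from \eqref{eq:stirling}, $\binom Ns\ge C^{-1}s^{-1/2}(\frac\sigma r)^{-s}(1-\frac\sigma r)^{-(N-s)}$. Then \eqref{eq:Qt} gives $Q_st_s\le Cs^{1/4}\max_\pm e^{n\Psi_\pm}$ with
\begin{align*}
\Psi_\pm={}&\sigma\ln\tfrac ra-\sigma\ln\sigma-(1-\sigma)\ln(1-\sigma)+\tfrac\sigma2\ln\tfrac\sigma r+\tfrac{r-\sigma}2\ln\bigl(1-\tfrac\sigma r\bigr)\\
&+\sigma\ln\eta+(1-\sigma)\ln(1\mp\eta)+(a-\sigma)\ln\bigl(1\pm\tfrac\eta a\bigr),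
\end{align*}
where terms with the factor $1-\sigma$ are omitted when $s=n$. Insert $\ln\eta=\frac12[\ln a+\ln\sigma-\ln r-\ln(1-\frac\sigma r)]$. The terms in $\ln\sigma$ and $\ln r$ cancel, leaving
\[
\Psi_\pm=-\tfrac\sigma2\ln a+\tfrac{r-2\sigma}2\ln\bigl(1-\tfrac\sigma r\bigr)+(1-\sigma)\ln\tfrac{1\mp\eta}{1-\sigma}+(a-\sigma)\ln\bigl(1\pm\tfrac\eta a\bigr).
\]
Solving $\eta^2=a\sigma/(r-\sigma)$ for $\sigma$ makes everything rational in $\eta$:
\begin{equation}\label{eq:eta}
\sigma=\frac{(a+1)\eta^2}{a+\eta^2},\qquad1-\frac\sigma r=\frac a{a+\eta^2},\qquad1-\sigma=\frac{a(1-\eta^2)}{a+\eta^2},\qquad a-\sigma=\frac{a^2-\eta^2}{a+\eta^2}.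
\end{equation}
Thus $\ln\frac{1\mp\eta}{1-\sigma}=\ln(1+\frac{\eta^2}a)-\ln(1\pm\eta)$, the total coefficient of $\ln(1+\frac{\eta^2}a)$ is $-\frac{r-2\sigma}2+(1-\sigma)=-\frac{a-1}2$, and $\Psi_\pm=-\frac\sigma2\ln a+\Theta_\pm$ with
\[
\Theta_\pm=-(1-\sigma)\ln(1\pm\eta)+(a-\sigma)\ln\bigl(1\pm\tfrac\eta a\bigr)-\tfrac{a-1}2\ln\bigl(1+\tfrac{\eta^2}a\bigr).
\]
The first term of $\Psi_\pm$ is the expected decay. It remains to show $\Theta_-\le\Theta_+\le\frac{a-1}{2a}\sigma$, for then $\Psi_\pm\le-\gamma\sigma$.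

\emph{Step 4: $\Theta_-\le\Theta_+$.} Let $\operatorname{artanh}x=\frac12\ln\frac{1+x}{1-x}=\sum_{j\ge0}\frac{x^{2j+1}}{2j+1}$. For $\eta<1$, \eqref{eq:eta} gives
\[
\frac{a+\eta^2}2(\Theta_+-\Theta_-)=(a^2-\eta^2)\operatorname{artanh}\frac\eta a-a(1-\eta^2)\operatorname{artanh}\eta .
\]
The coefficients of $\eta$ are $a$ and $a$ and cancel. For $j\ge1$ the coefficients of $\eta^{2j+1}$ are $-a^{1-2j}\epsilon_j$ and $-a\epsilon_j$, with $\epsilon_j=\frac1{2j-1}-\frac1{2j+1}>0$. So the difference is $\sum_{j\ge1}(a-a^{1-2j})\epsilon_j\eta^{2j+1}\ge0$. For $\eta=1$, $\Theta_+-\Theta_-=2(a-1)\operatorname{artanh}\frac1a>0$.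

\emph{Step 5: $\Theta_+\le\frac{a-1}{2a}\sigma$.} Writing $a-\sigma=(1-\sigma)+(a-1)$,
\begin{align*}
\Theta_+&=\frac{a-1}2\ln\frac{(a+\eta)^2}{a(a+\eta^2)}-(1-\sigma)\ln\frac{a+a\eta}{a+\eta}\\
&=\frac{a-1}2\ln\Bigl(1+\frac{\eta(2a-(a-1)\eta)}{a(a+\eta^2)}\Bigr)-(1-\sigma)\ln\Bigl(1+\frac{(a-1)\eta}{a+\eta}\Bigr).
\end{align*}
Use $\ln(1+x)\le x$ in the first term, and in the second $\ln(1+x)\ge\frac{2x}{2+x}$ for $x\ge0$ (the difference vanishes at $0$ and has derivative $\frac{x^2}{(1+x)(2+x)^2}$). With \eqref{eq:eta},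
\[
\frac{(a+\eta^2)\Theta_+}{(a-1)\eta}\le\frac{2a-(a-1)\eta}{2a}-\frac{2a(1-\eta^2)}{2a+(a+1)\eta}=\frac{\eta\,\bigl(4a+(3a^2+1)\eta\bigr)}{2a\,\bigl(2a+(a+1)\eta\bigr)},
\]
because $(2a-(a-1)\eta)(2a+(a+1)\eta)=4a^2+4a\eta-(a^2-1)\eta^2$. Hence
\[
\frac{\Theta_+}\sigma\le\frac{a-1}{2a}\cdot\frac{4a+(3a^2+1)\eta}{(a+1)(2a+(a+1)\eta)}\le\frac{a-1}{2a},
\]
since $(a+1)(2a+(a+1)\eta)-4a-(3a^2+1)\eta=2a(a-1)(1-\eta)\ge0$.
\end{proof}

Now fix $\delta\in(0,\frac14)$, depending only on $r$, such that
\begin{equation}\label{eq:delta}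
(1+2\delta)\ln(1+2\delta)-2\delta\ln(2\delta)+\ln\frac{a-1}{a-1-2\delta}\le\frac\gamma2,\qquad\rho_0:=\frac{1+2\delta}{a-2\delta}<a^{-1/2}.
\end{equation}
This is possible because, as $\delta\to0$, the left sides tend to $0$ and to $1/a<a^{-1/2}$. Put
\[
Z_+=(1+2\delta)n,\qquad T_s=\frac{(Z_+)_s}{(N-Z_+)_s},\qquad N-Z_+=(a-2\delta)n .
\]

\begin{proposition}\label{prop:tail}
$\mathbb E|y_s|\,T_s\le Cs^{1/4}e^{-\gamma s/2}$ for $1\le s\le n$.
\end{proposition}

\begin{proof}
We have
\[
\frac{T_s}{t_s}=\prod_{j<s}\Bigl(1+\frac{2\delta n}{n-j}\Bigr)\prod_{j<s}\Bigl(1+\frac{2\delta n}{(a-2\delta)n-j}\Bigr).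
\]
As $j<n$, each factor of the second product is at most $1+\frac{2\delta}{a-1-2\delta}=\frac{a-1}{a-1-2\delta}$. The factors of the first product are unbounded as $j$ approaches $n$, but their logarithms increase with $j$, so the average of these over $j<s$ is at most their average over $j<n$, namely
\[
\frac1n\sum_{l=1}^n\ln\Bigl(1+\frac{2\delta n}l\Bigr)\le\int_0^1\ln\Bigl(1+\frac{2\delta}x\Bigr)dx=(1+2\delta)\ln(1+2\delta)-2\delta\ln(2\delta).
\]
By \eqref{eq:delta}, $T_s\le t_se^{\gamma s/2}$, and $\mathbb E|y_s|\le Q_s$; apply Lemma~\ref{lem:Q}.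
\end{proof}

\section{Short cycles and the limit of the coefficients}\label{sec:cycles}

Proposition~\ref{prop:tail} bounds $g$ from above, but to take a logarithm we must know that its continuation has no zeros. For this we identify the limit law of the first coefficients. For even $\ell\ge2$ let $\nu_\ell=a^\ell/\ell$; note that
\begin{equation}\label{eq:nu}
\sum_{\ell\ge2\text{ even}}\nu_\ell w^\ell=-\tfrac12\ln(1-a^2w^2).
\end{equation}
Let $\xi_4,\xi_6,\dots$ be independent Poisson variables with means $\nu_4,\nu_6,\dots$, and define a random formal power series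
\[
\widehat G(w)=\sum_s\hat y_sw^s=(1-a^2w^2)^{1/2}\prod_{\ell\ge4\text{ even}}(1+w^\ell)^{\xi_\ell}.
\]

\begin{proposition}\label{prop:limit}
\begin{enumerate}
\item[(a)] $\mathbb P(\mathcal S)\to e^{-\nu_2}>0$, and for each fixed $s_0$, conditionally on $\mathcal S$, the vector $(y_s)_{s\le s_0}$ converges in law to $(\hat y_s)_{s\le s_0}$.
\item[(b)] Almost surely $\widehat G$ converges and has no zeros in $|w|<a^{-1/2}$.
\end{enumerate}
\end{proposition}

For instance $\hat y_2=-a^2/2$, in agreement with $Y_2=-\mathbb EX_2$ on $\mathcal S$. The first factor of $\widehat G$ alone is singular at $w=1/a$, the point corresponding to $i=n$. Part (b) holds because this factor centers the Poisson variables, whose fluctuations $\sqrt{\nu_\ell}$ are of order only $a^{\ell/2}$.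

\begin{proof}[Proof of Proposition~\ref{prop:limit}(b)]
By \eqref{eq:nu}, as formal series,
\[
\ln\widehat G=-\nu_2w^2+\sum_{\ell\ge4}(\xi_\ell-\nu_\ell)w^\ell+\sum_{\ell\ge4}\xi_\ell\bigl(\ln(1+w^\ell)-w^\ell\bigr).
\]
Let $0<\rho<a^{-1/2}$, so $\rho^2<\frac12$. Replace every coefficient by its modulus and $w$ by $\rho$. For the first sum, $\mathbb E\sum|\xi_\ell-\nu_\ell|\rho^\ell\le\sum\sqrt{\nu_\ell}\,\rho^\ell\le\sum(a^{1/2}\rho)^\ell<\infty$. In the second, $\sum_{j\ge2}\rho^{\ell j}/j\le\frac{\rho^{2\ell}}{2(1-\rho^\ell)}\le\rho^{2\ell}$ as $\rho^\ell\le\frac14$, and $\mathbb E\sum\xi_\ell\rho^{2\ell}\le\sum(a\rho^2)^\ell<\infty$. So almost surely the power series $\ln\widehat G$ converges absolutely on $|w|\le\rho$, and there its exponential $\widehat G$ converges and has no zeros. Let $\rho\uparrow a^{-1/2}$ along a sequence.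
\end{proof}

Part (a) takes three steps: an identity that turns matchings into subgraphs without vertices of degree one, the Poisson law of short cycles, and a comparison of that identity with \eqref{eq:m}.

\subsection*{From matchings to subgraphs without leaves}
For a set $A$ of edges let $d_A(x)$ be the number of edges of $A$ at the vertex $x$. Put
\[
L(w)=\sum_Aw^{|A|}\prod_x\bigl(1-d_A(x)\bigr)=\sum_tL_tw^t,\qquad M(\lambda)=\sum_im_i\lambda^i .
\]
A set $A$ with a vertex of degree one does not contribute to $L$. So $L$ sees only what distinguishes the graph locally from a tree, and $L_t$ stays bounded in probability while $m_t$ grows like $n^t$.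

\begin{lemma}\label{lem:loop}
For an $r$-regular bipartite multigraph on $2n$ vertices,
\begin{equation}\label{eq:loop}
L(w)=(1+w)^{N-2n}(1-aw)^{2n}M(\lambda),\qquad\lambda=\frac w{(1-aw)^2}.
\end{equation}
\end{lemma}

\begin{proof}
Expand the product: each vertex $x$ picks nothing (weight $1$) or an edge of $A$ at $x$ (weight $-1$). Fix the picks and sum over all $A$ containing the picked edges: a picked edge contributes $w$, any other edge $1+w$. With $q=\frac w{1+w}$,
\[
L=(1+w)^N\sum_{\text{picks}}(-1)^{\#\text{picks}}q^{\#\text{picked edges}} .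
\]
An edge picked from one end contributes $-q$, and an edge picked from both ends contributes $q=(-q)^2+(q-q^2)$. Expand over the doubly picked edges, and let $J$ be the set of those for which the term $q-q^2$ is taken. Each vertex picks at most once, so $J$ is a matching. Given $J$, all other picks have weight $-q$ each, whether or not they coincide, so the $2n-2|J|$ vertices not covered by $J$ choose independently, each with total weight $1-rq$. Thus $L=(1+w)^N\sum_J(q-q^2)^{|J|}(1-rq)^{2n-2|J|}$. Now $q-q^2=\frac w{(1+w)^2}$ and $1-rq=\frac{1-aw}{1+w}$.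
\end{proof}

\begin{example}\label{ex:four}
In a simple bipartite graph $L=1+X_4w^4+O(w^5)$, where $X_4$ is the number of $4$-cycles. Since $\lambda=w+O(w^2)$, \eqref{eq:loop} shows that $m_0,\dots,m_3$ and $m_4-X_4$ depend only on $n$ and $r$. One additional $4$-cycle changes $\Delta^4d(0)$ by about $1/m_4\sim4!/N^4$, against the main term $\Delta^4d_0(0)\ge2!/N^3$. This is the comparison of $k!\,N^{-k}$ with $(k-2)!\,N^{1-k}$ from the introduction, in the first case where the simple graph is random.
\end{example}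

\subsection*{Short cycles}
Let $X_\ell$ be the number of cycles of length $\ell$, a $2$-cycle being a pair of parallel edges. Call a nonempty edge set \emph{dense} if all vertices that it covers have degree at least $2$ in it and some vertex has degree at least $3$; it then has more edges than vertices.

\begin{lemma}\label{lem:cycles}
Fix $s_0$.
\begin{enumerate}
\item[(a)] The expected number of dense edge sets with at most $s_0$ edges is $O(1/n)$.
\item[(b)] The variables $X_\ell$, $\ell\le s_0$ even, converge jointly in law to independent Poisson variables with means $\nu_\ell$.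
\item[(c)] With probability $1-O(1/n)$, $L_t=[w^t]\prod_\ell(1+w^\ell)^{X_\ell}$ for all $t\le s_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\Gamma$ be a bipartite multigraph with $v_\Gamma$ vertices, none isolated, and $e_\Gamma$ edges. A \emph{potential copy} of $\Gamma$ is a set of $e_\Gamma$ disjoint pairs of half-edges that would form a multigraph isomorphic to $\Gamma$. There are at most $(2n)^{v_\Gamma}r^{2e_\Gamma}$ of them, each present with probability $1/(N)_{e_\Gamma}$. So the expected number of copies is $O(n^{v_\Gamma-e_\Gamma})$; sum over the finitely many dense types.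

(b) We use the method of moments: if nonnegative integer variables satisfy $\mathbb E\prod_\ell(X_\ell)_{k_\ell}\to\prod_\ell\nu_\ell^{k_\ell}$ for all fixed $(k_\ell)$, they converge jointly to independent Poisson variables with means $\nu_\ell$. The product $\prod_\ell(X_\ell)_{k_\ell}$ counts ordered tuples of distinct cycles, $k_\ell$ of length $\ell$. Let $e=\sum\ell k_\ell$.

A potential $\ell$-cycle is described by an alternating sequence of $\ell/2$ left and $\ell/2$ right vertices, starting on the left, with an ordered pair (entering, leaving) of distinct half-edges at each vertex. Each is described $\ell$ times: $\ell/2$ starting vertices and two directions. So there are exactly $(n)_{e/2}^2(ra)^e\prod_\ell\ell^{-k_\ell}$ tuples of pairwise vertex-disjoint potential cycles, each present with probability $1/(N)_e$. Their contribution tends to $\prod_\ell(a^\ell/\ell)^{k_\ell}$.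

If two of the cycles share a vertex, the union of the tuple is dense: all its degrees are at least $2$, and if it were $2$-regular then its cycles would be its components, so distinct cycles would be disjoint. A set of at most $e$ edges is the union of boundedly many tuples, so by (a) these tuples contribute $O(1/n)$.

(c) Suppose there is no dense set with at most $s_0$ edges. A set $A$ with $|A|=t\le s_0$ that contributes to $L_t$ has no vertex of degree one, so it is empty or $2$-regular, a disjoint union of cycles. Conversely, distinct cycles of total length $t\le s_0$ are disjoint, since otherwise their union would be dense. So the contributing sets correspond to the sets of cycles of total length $t$. Such an $A$ covers $t$ vertices, each of weight $-1$, and $t$ is even because the graph is bipartite; so $A$ has weight $+1$.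
\end{proof}

\subsection*{From $L_t$ to $Y_s$}
Let $F_s(\lambda)=\sum_{j\le n-s}f^{(s)}_j\lambda^j$, so that $M(\lambda)=\sum_sY_s\lambda^sF_s(\lambda)$ by \eqref{eq:m}. We remove from $F_s$ the large prefactor of \eqref{eq:loop}. With $n'=n-s$ and $N'=N-2s$, define the power series $u^{(s)}_n(w)$, with constant term $1$, by
\[
F_s(\lambda)=\mathcal E(w)\,u^{(s)}_n(w),\qquad\mathcal E=(1+w)^{2n'-N'}(1-aw)^{-2n'},\qquad\lambda=\frac w{(1-aw)^2}.
\]
Since $2n'-N'=2n-N$ and $\lambda^s(1-aw)^{2s}=w^s$, \eqref{eq:loop} becomes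
\begin{equation}\label{eq:LY}
L(w)=\sum_sY_s\,w^s\,u_n^{(s)}(w).
\end{equation}
The limit of $u^{(0)}_n$ can be guessed. As $F_0=\mathbb EM$, we have $u^{(0)}_n=\mathbb EL$ by \eqref{eq:loop}; a Poisson variable $\xi$ of mean $\nu$ has $\mathbb E(1+x)^\xi=e^{\nu x}$; so Lemma~\ref{lem:cycles} and \eqref{eq:nu} suggest the limit $(1-a^2w^2)^{-1/2}$. For $s>0$ we have no such interpretation at hand, and we use the differential equation of $F_s$, which treats all $s$ alike.

\begin{lemma}\label{lem:u}
For fixed $s$ and $k$, $[w^k]u_n^{(s)}\to[w^k](1-a^2w^2)^{-1/2}$ as $n\to\infty$.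
\end{lemma}

\begin{proof}
Write $u=u^{(s)}_n=\sum u_kw^k$, $f_j=f^{(s)}_j$ for $j\le n'$, $f_j=0$ for $j>n'$, and $b=N'-rn'=(r-2)s$. For all $j\ge1$ we have $j(N'+1-j)f_j=r^2(n'-j+1)^2f_{j-1}$. With $\vartheta=\lambda\frac d{d\lambda}$ this says
\begin{equation}\label{eq:ode}
\vartheta(N'+1-\vartheta)F_s=r^2\lambda(n'-\vartheta)^2F_s .
\end{equation}
Since $\frac w\lambda\frac{d\lambda}{dw}=1+\frac{2aw}{1-aw}$, we have $\vartheta=\frac{1-aw}{1+aw}\,w\frac d{dw}$. Put
\[
p=\frac{rw}{1+w},\qquad\zeta=\frac{w(1-aw)}{(1+aw)(1+w)},\qquad\dot p=\vartheta(p)=\frac{p\,(1-aw)}{(1+aw)(1+w)},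
\]
so that $1-p=\frac{1-aw}{1+w}$ and $r-p=\frac r{1+w}$. We need four identities.
\begin{enumerate}
\item[(i)] $\vartheta(\mathcal E)/\mathcal E=n'p-b\zeta$. Indeed $2n'-N'=-(a-1)n'-b$, so the left side is $\frac{(1-aw)w}{1+aw}\bigl[\frac{-(a-1)n'-b}{1+w}+\frac{2an'}{1-aw}\bigr]$, and $-(a-1)(1-aw)+2a(1+w)=r(1+aw)$.
\item[(ii)] $r^2\lambda(1-p)^2=\frac{r^2w}{(1+w)^2}=p(r-p)$.
\item[(iii)] $r-2p+2r^2\lambda(1-p)=\frac{r[(1-w)(1-aw)+2rw]}{(1+w)(1-aw)}=\frac{r(1+aw)}{1-aw}=\frac p\zeta$, because $(1-w)(1-aw)+2rw=(1+w)(1+aw)$.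
\item[(iv)] $p-\dot p-r^2\lambda\dot p=-\frac{ra^2w^2}{1-a^2w^2}$. Indeed $\frac{\dot p}p(1+r^2\lambda)=\frac{(1-aw)^2+r^2w}{(1+w)(1-a^2w^2)}=\frac{1+a^2w}{1-a^2w^2}$, because $(1-aw)^2+r^2w=(1+w)(1+a^2w)$; and $1-\frac{1+a^2w}{1-a^2w^2}=-\frac{a^2w(1+w)}{1-a^2w^2}$.
\end{enumerate}
Let $\hat\vartheta=\vartheta-b\zeta$, an operator independent of $n$. By (i), $\mathcal E^{-1}\circ\vartheta\circ\mathcal E=n'p+\hat\vartheta$, so \eqref{eq:ode} becomes
\[
(n'p+\hat\vartheta)\bigl(n'(r-p)+b+1-\hat\vartheta\bigr)u=r^2\lambda\bigl(n'(1-p)-\hat\vartheta\bigr)^2u .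
\]
Sort by powers of $n'$, using $\hat\vartheta\circ p=p\hat\vartheta+\dot p$. The terms in $n'^2$ cancel by (ii). The coefficient of $n'$ is $p(b+1-\hat\vartheta)+(r-p)\hat\vartheta-\dot p$ on the left and $r^2\lambda\bigl(-2(1-p)\hat\vartheta+\dot p\bigr)$ on the right. By (iii) and (iv) their difference is
\[
\frac p\zeta\,\hat\vartheta+bp+\bigl(p-\dot p-r^2\lambda\dot p\bigr)=\frac p\zeta\,\vartheta-\frac{ra^2w^2}{1-a^2w^2}=rw\frac d{dw}-\frac{ra^2w^2}{1-a^2w^2};
\]
the dependence on $s$ has disappeared at this order. Hence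
\[
n'r\Bigl(wu'-\frac{a^2w^2}{1-a^2w^2}\,u\Bigr)+\mathcal Lu=0,\qquad\mathcal L=\hat\vartheta(b+1-\hat\vartheta)-r^2\lambda\hat\vartheta^2 .
\]
The operator $\mathcal L$ does not depend on $n$, and $\mathcal Lw^j=j(b+1-j)w^j+\sum_{k>j}\beta_{k,j}w^k$ because $\hat\vartheta w^j=jw^j+O(w^{j+1})$ and $\lambda=O(w)$. The coefficient of $w^k$, $k\ge1$, reads
\[
\bigl(n'rk+k(b+1-k)\bigr)u_k=n'r\sum_{1\le l\le k/2}a^{2l}u_{k-2l}-\sum_{j<k}\beta_{k,j}u_j .
\]
Divide by $n'r$. By induction on $k$, $u_k$ converges to $u_k^\infty$, where $u^\infty_0=1$ and $ku^\infty_k=\sum_{l\ge1}a^{2l}u^\infty_{k-2l}$. This recursion says that $u^\infty=\sum u^\infty_kw^k$ solves $w(u^\infty)'=\frac{a^2w^2}{1-a^2w^2}u^\infty$; it determines $u^\infty$, and $(1-a^2w^2)^{-1/2}$ is a solution.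
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:limit}(a)]
By Lemma~\ref{lem:cycles}(b), $\mathbb P(\mathcal S)=\mathbb P(X_2=0)\to e^{-\nu_2}$, and dividing $\mathbb P(X_2=0,X_4=x_4,\dots)$ by $\mathbb P(X_2=0)$ shows that, given $\mathcal S$, $(X_\ell)_{4\le\ell\le s_0}$ converges in law to $(\xi_\ell)_{4\le\ell\le s_0}$. As $\mathbb P(\mathcal S)$ is bounded below (here $r$ must be fixed), Lemma~\ref{lem:cycles}(c) holds with conditional probability tending to one. So, given $\mathcal S$, $(L_t)_{t\le s_0}$ converges in law to the coefficients of $\prod_{\ell\ge4}(1+w^\ell)^{\xi_\ell}$. By \eqref{eq:LY}, $L_t=\sum_{s\le t}\bigl([w^{t-s}]u^{(s)}_n\bigr)Y_s$. This is a deterministic triangular system with ones on the diagonal, and by Lemma~\ref{lem:u} its matrix converges to that of multiplication by $(1-a^2w^2)^{-1/2}$. The inverse matrices converge to the matrix of multiplication by $(1-a^2w^2)^{1/2}$, so $(Y_s)_{s\le s_0}$ converges in law to $(\hat y_s)_{s\le s_0}$. Finally $\kappa_s\to1$.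
\end{proof}

\section{Finite differences and lemniscates}\label{sec:lemn}

Let $i\ge0$, $k\ge2$, $i+k\le n$ and $P(z)=\prod_{j=0}^k(z-i-j)$. Since $P'(i+j)=(-1)^{k-j}j!\,(k-j)!$, we have $\Delta^kf(i)=k!\sum_jf(i+j)/P'(i+j)$. Let $\Omega$ be a compact set with smooth boundary that contains $i,\dots,i+k$ in its interior, and let $\Phi$ be analytic near $\Omega$ and equal to $f$ at these integers. The residue theorem gives
\begin{equation}\label{eq:contour}
\Delta^kf(i)=\frac{k!}{2\pi\sqrt{-1}}\oint_{\partial\Omega}\frac{\Phi(z)}{P(z)}\,dz .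
\end{equation}
Two demands on $\Omega$ compete. To beat $\Lambda_1$ in \eqref{eq:lower}, whose denominator is $(n-i)_k$, we want $|P|$ on $\partial\Omega$ to be as large as $P(Z)$ for some $Z\ge(1+\delta)n$. To apply Proposition~\ref{prop:tail} we want $|(z)_s|\le(Z)_s$ on $\Omega$. The disc $|z|\le Z$ fails the second demand: at $z=-Z$ the ratio $|(z)_s|/(Z)_s=\prod_{j<s}\frac{Z+j}{Z-j}$ is at least $e^{s(s-1)/Z}$, which for $s$ near $n$ grows exponentially at a rate that does not shrink with $\delta$. We take the smallest set allowed by the first demand, and find that it meets the second for all $s$ that matter.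

Choose $Z\in[(1+\delta)n,(1+2\delta)n]$ such that $P(Z)\ne|P(\omega)|$ for every zero $\omega$ of $P'$. As $P$ is strictly increasing on $[n,\infty)$, at most $k$ values of $Z$ are excluded. Call such $Z$ \emph{admissible} and let
\[
\Omega=\{z\in\mathbb C:\ |P(z)|\le P(Z)\}.
\]

\begin{lemma}\label{lem:lemn}
\begin{enumerate}
\item[(a)] $|z|\le Z\le2n$ for $z\in\Omega$.
\item[(b)] $|(z)_s|\le(Z)_s$ for $z\in\Omega$ and $0\le s\le i+k+1$.
\item[(c)] $\partial\Omega=\{|P|=P(Z)\}$ is a finite union of smooth closed curves, of total length at most $4\pi n(k+1)$.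
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $z\in\Omega$ and let $q_j=|z-j|/(Z-j)$ for $0\le j\le i+k$. If $q_j\le1$ and $j'<j$, then $|z-j'|\le|z-j|+(j-j')\le Z-j'$, so $q_{j'}\le1$: the discs with center $j$ passing through $Z$ are nested. Since $\prod_{j=i}^{i+k}q_j=|P(z)|/P(Z)\le1$, some $j\ge i$ has $q_j\le1$. Hence there is $j_0\ge i$ such that $q_j\le1$ for $j\le j_0$ and $q_j>1$ for $j>j_0$. The inequality $q_0\le1$ is (a). For (b) we need $\prod_{j<s}q_j\le1$. If $s\le j_0+1$, every factor is at most $1$. Otherwise the factors $q_s,\dots,q_{i+k}$ exceed $1$, so $\prod_{j<s}q_j\le\prod_{j<i}q_j\cdot\prod_{j=i}^{i+k}q_j\le1$.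

(c) The gradient of $|P|^2$ has norm $2|P||P'|$, which is nonzero on the level set $\{|P|=P(Z)\}$ by the choice of $Z$. So this compact set is a smooth curve without endpoints, and it is the boundary of $\Omega$. On a line $z_0+t\omega$, $|\omega|=1$, the function $|P|^2-P(Z)^2$ is a monic polynomial of degree $2(k+1)$ in $t$, so the line meets the curve in at most $2(k+1)$ points. Parametrize the lines $\{x\cos\theta+y\sin\theta=\rho\}$ by $\theta\in[0,\pi)$, $\rho\in\mathbb R$. The Cauchy--Crofton formula states that the length of a smooth plane curve is half the integral, with respect to $d\rho\,d\theta$, of its number of intersections with the line. Only lines with $|\rho|\le Z$ meet $\Omega$, and they have measure $2\pi Z$. So the length is at most $\frac12\cdot2\pi Z\cdot2(k+1)\le4\pi n(k+1)$.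
\end{proof}

\section{The logarithm of $g$ and the end of the proof}\label{sec:end}

Lemma~\ref{lem:lemn}(b) covers only $s\le i+k+1$. This suffices: the terms of \eqref{eq:g} with $s>i+k$ vanish at the integers $i,\dots,i+k$, so we may drop them before continuing $g$ analytically. The continuation thus depends on $(i,k)$, but the event on which it is controlled does not.

\begin{proposition}\label{prop:log}
For every $\varepsilon>0$ there are $K$ and $n_0$ such that for $n\ge n_0$, with conditional probability at least $1-\varepsilon$ given $\mathcal S$, the following holds. For all $i\ge0$, $k\ge2$ with $i+k\le n$ and every admissible $Z$ there is a function $\Phi$, analytic in a neighborhood of $\Omega$, with $|\Phi|\le K$ on $\Omega$ and $\Phi(j)=\ln g(j)$ for $j=i,\dots,i+k$.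
\end{proposition}

\begin{proof}
\emph{The good event.} Fix $\rho_1\in(\rho_0,a^{-1/2})$, which exists by \eqref{eq:delta}, and let $\varepsilon'=\varepsilon/5$. By Proposition~\ref{prop:limit}(b) the minimum and maximum of $|\widehat G|$ on $|w|\le\rho_1$ are almost surely positive and finite, so there are $0<\omega<K_0$ such that, with probability at least $1-\varepsilon'$, $4\omega\le|\widehat G|\le K_0$ on this disc. Next choose $s_0$ with
\[
\mathbb P\Bigl(\sum_{s>s_0}|\hat y_s|\rho_1^s>\omega\Bigr)\le\varepsilon',\qquad\mathbb P\Bigl(\sum_{s_0<s\le n}|y_s|T_s>\frac\omega2\Bigm|\mathcal S\Bigr)\le\varepsilon'\quad\text{for all large }n .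
\]
The first is possible because $\widehat G$ converges absolutely at $\rho_1$ almost surely. For the second, Markov's inequality and Proposition~\ref{prop:tail} bound the probability by $\frac2{\omega\,\mathbb P(\mathcal S)}\sum_{s>s_0}Cs^{1/4}e^{-\gamma s/2}$, and $\mathbb P(\mathcal S)\to e^{-\nu_2}$. Then choose $K_1$ with $\mathbb P(\max_{s\le s_0}|\hat y_s|\ge K_1)\le\varepsilon'$.

Let $G_n(w)=\sum_{s\le s_0}y_sw^s$. The conditions
\begin{equation}\label{eq:open}
\min_{|w|\le\rho_1}|G_n|>2\omega,\qquad\max_{|w|\le\rho_1}|G_n|<2K_0,\qquad\max_{s\le s_0}|y_s|<K_1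
\end{equation}
define an open set of vectors $(y_s)_{s\le s_0}$. With probability at least $1-3\varepsilon'$ the vector $(\hat y_s)_{s\le s_0}$ lies in it, since then the truncated series has modulus between $3\omega$ and $K_0+\omega$. Under convergence in law the lower limit of the probabilities of an open set is at least its limiting probability (portmanteau theorem). So by Proposition~\ref{prop:limit}(a), \eqref{eq:open} has conditional probability at least $1-4\varepsilon'$ for large $n$. With conditional probability at least $1-\varepsilon$, \eqref{eq:open} holds together with $\sum_{s_0<s\le n}|y_s|T_s\le\frac\omega2$. We work on this event, with $n\ge s_0$.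

\emph{The continuation is close to $G_n$.} Let
\[
g^*(z)=\sum_{s\le\max(i+k,\,s_0)}y_s\frac{(z)_s}{(N-z)_s},\qquad w=w(z)=\frac z{N-z}.
\]
By \eqref{eq:g}, $g^*(j)=g(j)$ for integers $0\le j\le i+k$. The poles of $g^*$ and $w$ are real and at least $N-n+1>an$, hence outside $\Omega\subset\{|z|\le Z_+\}$, as $1+2\delta<\frac32<a$. Let $z\in\Omega$. Then $|w|\le Z_+/(N-Z_+)=\rho_0<1$. For $j<s_0$,
\[
\frac{z-j}{N-z-j}-w=\frac{-j(N-2z)}{(N-z)(N-z-j)}=O\Bigl(\frac{s_0}n\Bigr),
\]
so $\frac{(z)_s}{(N-z)_s}=w^s+O(1/n)$ for $s\le s_0$, with a constant depending only on $s_0$ and $r$. For $s_0<s\le i+k$, Lemma~\ref{lem:lemn}(b) gives $|(z)_s|\le(Z)_s\le(Z_+)_s$, and $|N-z-j|\ge N-Z_+-j>0$ for $j<s$, so $\bigl|\frac{(z)_s}{(N-z)_s}\bigr|\le T_s$. Hence there is $n_0$, depending on $s_0,K_1,\omega$ but not on $(i,k,Z)$, such that for $n\ge n_0$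
\begin{equation}\label{eq:close}
|g^*(z)-G_n(w)|\le O\Bigl(\frac{K_1}n\Bigr)+\frac\omega2\le\omega\le\tfrac12|G_n(w)|\qquad(z\in\Omega).
\end{equation}

\emph{The logarithm.} The polynomial $G_n$ has no zeros on $|w|\le\rho_1$ and $G_n(0)=1$; let $\Phi_0$ be its analytic logarithm there with $\Phi_0(0)=0$. The Borel--Carath\'eodory inequality states that a function $\Phi_0$ analytic on $|w|\le\rho_1$ with $\Phi_0(0)=0$ satisfies $|\Phi_0(w)|\le\frac{2\rho_0}{\rho_1-\rho_0}\max_{|w'|\le\rho_1}\operatorname{Re}\Phi_0(w')$ for $|w|\le\rho_0$. Here $\operatorname{Re}\Phi_0=\ln|G_n|\le\ln(2K_0)$. Put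
\[
\Phi(z)=\Phi_0(w(z))+\operatorname{Log}\frac{g^*(z)}{G_n(w(z))},
\]
with the principal logarithm. By \eqref{eq:close}, compactness and continuity, $|w|<\rho_1$ and $|g^*/G_n-1|<1$ in a neighborhood of $\Omega$, so $\Phi$ is analytic there and $e^\Phi=g^*$. Since $|\operatorname{Log}q|\le\sum_{l\ge1}2^{-l}/l=\ln2$ for $|q-1|\le\frac12$, we have $|\Phi|\le K:=\frac{2\rho_0}{\rho_1-\rho_0}\ln(2K_0)+\ln2$ on $\Omega$.

It remains to check that the branch is the real one at the integers $j\in[i,i+k]$, which may lie in different components of $\Omega$. They are zeros of $P$, so they lie in $\Omega$, and $w(j)\in[0,\rho_0]$. On $[0,\rho_1]$ the function $G_n$ is real, zero-free and equal to $1$ at $0$, hence positive, and $\Phi_0$ is real there by continuity from $\Phi_0(0)=0$. Also $g^*(j)/G_n(w(j))$ is real and lies in $[\frac12,\frac32]$. So $\Phi(j)$ is real with $e^{\Phi(j)}=g(j)$.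
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The statements on the signs of the differences of $d_0$ are in Lemma~\ref{lem:main}. Given $\varepsilon$, work on the event of Proposition~\ref{prop:log}, and let $k\ge2$, $i+k\le n$. On $\partial\Omega$ we have $|P|=P(Z)$, so \eqref{eq:contour} and Lemma~\ref{lem:lemn}(c) give
\[
|\Delta^k\ln g(i)|\le\frac{2Kn(k+1)\,k!}{\prod_{j=0}^k(Z-i-j)} .
\]
We compare with the two lower bounds \eqref{eq:lower}. For $0\le x\le n$ we have $Z-x\ge\delta n$ and $\frac{n-x}{Z-x}\le\frac nZ\le\frac1{1+\delta}$. Therefore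
\begin{align}
\frac{|\Delta^k\ln g(i)|}{\Lambda_1}&\le\frac{4Kk(k+1)\,n}{Z-i-k}\prod_{j=0}^{k-1}\frac{n-i-j}{Z-i-j}\le\frac{4K}\delta\,k(k+1)(1+\delta)^{-k}\le CK(1+\delta)^{-k/2},\label{eq:r1}\\
\frac{|\Delta^k\ln g(i)|}{\Lambda_2}&\le\frac{2Kn(k+1)k(k-1)N^{k-1}}{(\delta n)^{k+1}}=\frac{2K(k+1)k(k-1)r^{k-1}}{\delta^{k+1}n}\le\frac{K\,C_1^k}n,\label{eq:r2}
\end{align}
for a constant $C_1=C_1(r)\ge2$. Let $c=\frac{\ln(1+\delta)}{4\ln C_1}\in(0,\frac12)$. If $k\le\frac{\ln n}{2\ln C_1}$, the bound \eqref{eq:r2} is at most $Kn^{-1/2}$; otherwise the bound \eqref{eq:r1} is at most $CKn^{-c}$. Since $\Delta^kd_0(i)\ge\max(\Lambda_1,\Lambda_2)$ and $\Delta^kd-\Delta^kd_0=\Delta^k\ln g$, the inequality of the theorem holds for all $k\ge2$, with $K'=CK$.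

For $k\le1$ we sum. As $g(0)=g(1)=1$, we have $\Delta\ln g(0)=0=\Delta d_0(0)$, so
\[
|\Delta\ln g(i)|\le\sum_{j<i}|\Delta^2\ln g(j)|\le K'n^{-c}\sum_{j<i}\Delta^2d_0(j)=K'n^{-c}\Delta d_0(i).
\]
Summing this bound over $j<i$, with $\ln g(0)=0=d_0(0)$, gives $|\ln g(i)|\le K'n^{-c}d_0(i)$. Once $K'n^{-c}<1$, each $\Delta^kd(i)$ has the sign of $\Delta^kd_0(i)$. As $\varepsilon$ is arbitrary, the last assertion follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
By the last assertion of Theorem~\ref{thm:sharp}, with probability tending to one every $\Delta^kd(i)$, $i+k\le n$, is positive or identically zero.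
\end{proof}

\begin{thebibliography}{1}
\bibitem{Fed} Paul Federbush, \emph{A Near Proof of Weak Graph Positivity, A New Property of Random Regular Graphs}, arXiv:1710.00357 (2017).
\end{thebibliography}
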